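
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Adding exotic $\mathbb R^4$'s along different rays to the same end}


\begin{abstract}
A ray in a noncompact $4$-manifold $X$ lets one act on the isotopy classes of smoothings of $X$ by end sum with exotic $\mathbb R^4$'s. We show that two rays to the same end, inducing the same orientation of that end, can give different actions. This already happens for a one-ended orientable manifold modeled on a ladder and for every exotic $\mathbb R^4$ that embeds in the standard one. For connected sums of $4$-spheres along an arbitrary infinite, locally finite graph, the action determines the proper homotopy class of the ray. If two rays to the same end are not properly homotopic, then for a suitable base smoothing the two results are not even diffeomorphic. The proof passes to the universal cover, where no lift of one ray goes to the same end as a lift of the other. The ends to which an exotic $\mathbb R^4$ has been added are recognized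 as those that cannot be cut off by arbitrarily distant smooth $3$-spheres.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Smoothings and rays}

We begin with the set-up of \cite{CG}. Let $X$ be a noncompact topological $4$-manifold, possibly nonorientable and possibly with boundary. Two smoothings $X',X''$ of $X$ are \emph{isotopic} if there is an isotopy $h_t$ $(0\le t\le 1)$ of homeomorphisms of $X$ with $h_0=\mathrm{id}$ such that $h_1\colon X'\to X''$ is a diffeomorphism. Let $\mathcal S(X)$ be the set of isotopy classes of smoothings. An end of $X$ is a compatible choice of a component of $X\setminus Q$ for every compact $Q\subset X$, and $\mathcal E(X)$ denotes the set of ends. A \emph{ray} is a proper map of $[0,\infty)$ to $X$. Its tails single out one end, and we say that the ray goes to that end.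

Let $\mathcal R$ be the monoid of oriented diffeomorphism types of smooth manifolds homeomorphic to $\mathbb R^4$, under end sum $\natural$. This operation is well defined because these manifolds are simply connected at infinity. The identity is the standard $\mathbb R^4$, and reversal of orientation is an involution of $\mathcal R$.

A \emph{multiray} in $X$ is a proper, locally flat embedding $\gamma\colon S\times[0,\infty)\to\operatorname{int}X$ with $S$ a discrete index set. Its rays are $\gamma_s=\gamma|\{s\}\times[0,\infty)$. It has a closed tubular neighborhood consisting of disjoint half-spaces $[0,\infty)\times\mathbb R^3$, one around each ray. Its \emph{end function} $\epsilon_\gamma\colon S\to\mathcal E(X)$ sends $s$ to the end to which $\gamma_s$ goes. The multiray is \emph{locally orienting} if it comes with an orientation of a neighborhood of each $\gamma_s$. If the end $\epsilon_\gamma(s)$ is orientable, this induces an orientation of that end. When we act along a single ray, it is understood to be a locally orienting multiray with $|S|=1$.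

A locally orienting multiray $\gamma$ determines an action of $\mathcal R^S$ on $\mathcal S(X)$. Fix a smoothing of $X$ and $\{R_s\}\in\mathcal R^S$. By results of Quinn, $\gamma$ can be made smooth by a topological ambient isotopy. For each $s$ choose a smooth ray $\gamma_s'$ in $R_s$. Identify the complement of an open tubular neighborhood of $\gamma'_s$ in $R_s$ with the closed tubular neighborhood of $\gamma_s$ in $X$, by a homeomorphism that preserves orientations and is smooth near the boundary $\mathbb R^3$, for all $s$ simultaneously. Transport the smoothing of $R_s$ by this identification and keep the old smoothing of $X$ elsewhere. We write $x\cdot_\gamma\{R_s\}$ for the result on a class $x$, and use the following facts.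
\begin{itemize}
\item[(F1)] The class $x\cdot_\gamma\{R_s\}$ does not depend on the choices, including that of a representative of $x$, and this is a monoid action.
\item[(F2)] It does not change if $\gamma$ is changed by a proper homotopy that carries the local orientations along.
\item[(F3)] The standard $\mathbb R^4$ is the identity of $\mathcal R$. In particular, if the smoothing of $\mathbb R^4$ is changed as above along one proper smooth ray, using $R$, the result is diffeomorphic to $R$, up to orientation if the local orientation is not specified. Also, putting $\mathbb R^4$ in slot $s$ amounts to omitting the ray $\gamma_s$: the complement of an open tubular neighborhood of a straight ray in $\mathbb R^4$ is a half-space, so the identification may be chosen smooth.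
\end{itemize}
Changing the local orientation of $\gamma_s$ replaces $R_s$ by its mirror image. The local orientations therefore have to be matched before the actions along two multirays can be compared.

\begin{question}[{\cite{CG}}]\label{q}
Suppose that two locally orienting multirays in $X$ have the same end function and that, for each $s$, the two corresponding rays induce the same orientation on the corresponding end if it admits one. Can the two actions of $\mathcal R^S$ on $\mathcal S(X)$ be different?
\end{question}

\subsection{What to expect}

In $\mathbb R^4$ any two rays are properly homotopic, and by (F2) there is nothing to ask. More generally, for rays to Mittag-Leffler ends (the definition is recalled in Section~\ref{sec:proofs}) the proper homotopy class of a locally orienting multiray, and hence the action, is determined by the end function and the orientation data \cite{CG}. So one needs an end that is not Mittag-Leffler.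

Perhaps the simplest candidate is a thickened ladder: replace each vertex of an infinite ladder by a punctured $4$-sphere and each edge by a tube $S^3\times I$. It has one end, and the two rails give two rays $\alpha,\beta$ to it. These are not properly homotopic: $\alpha$ crosses the middle $3$-sphere of every edge of its rail once and $\beta$ crosses none of them, while a proper homotopy can change these intersection numbers for only finitely many edges. Should the smoothings obtained by adding an exotic $R$ along $\alpha$ and along $\beta$ differ? The flip of the ladder suggests caution: if the tubes are attached symmetrically, it is a diffeomorphism from one to the other (Remark~\ref{rem:flip}). Thus no invariant of the diffeomorphism type alone will distinguish them, and an invariant of isotopy classes is needed.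

\subsection{Results}

All graphs are connected, locally finite and infinite; loops and multiple edges are allowed. Let $G$ be such a graph. For each vertex $v$ of valence $d$ let $P_v$ be $S^4$ minus $d$ open round balls with disjoint closures, one for each half-edge at $v$. For each edge $e$, glue the two corresponding boundary spheres by a conformal diffeomorphism $\varphi\colon\partial D_1\to\partial D_2$ that reverses the boundary orientations, where $D_1,D_2$ are the two closed balls in question. Then $\varphi$ extends to a M\"obius transformation $m$ of $S^4$ with $m(S^4\setminus\operatorname{int}D_1)=D_2$. It preserves orientation, because it takes the side of $\partial D_1$ containing the first piece to the side of $\partial D_2$ opposite the second piece. The inclusion on one side and $m$ on the other give smooth oriented charts near the gluing sphere $S_e$. The resulting smooth oriented $4$-manifold, without boundary, is called $X_G$, and its smoothing is called \emph{standard}.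

We call $R\in\mathcal R$ \emph{small} if it embeds smoothly as an open subset of $\mathbb R^4$ or, equivalently, of $S^4$. Since $S^4$ has an orientation-reversing diffeomorphism, smallness is invariant under orientation reversal, and the embedding may be chosen to preserve orientation. Small exotic $\mathbb R^4$'s exist, in fact uncountably many \cite{DF}; see also \cite[\S9.3]{GS}.

\begin{theorem}\label{thm:A}
Let $G$ be the ladder, with vertices $a_n,b_n$ $(n\ge0)$ and edges $a_na_{n+1}$, $b_nb_{n+1}$, $a_nb_n$. Then $X_G$ is orientable with one end. Let $\alpha,\beta$ be rays running along the two rails, locally oriented by $X_G$. For every small exotic $R$, the actions of $R$ along $\alpha$ and along $\beta$ on the standard class are different elements of $\mathcal S(X_G)$.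
\end{theorem}

So the answer to Question~\ref{q} is \emph{yes}, with $|S|=1$. The second theorem treats all graphs.

\begin{theorem}\label{thm:B}
Let $G$ be any graph and $X=X_G$.
\begin{enumerate}
\item Let $\gamma,\gamma'$ be locally orienting multirays with the same end function, inducing the same orientations of ends. The two actions of $\mathcal R^S$ on $\mathcal S(X)$ agree if and only if $\gamma,\gamma'$ are properly homotopic, if and only if $\gamma_s,\gamma'_s$ are properly homotopic for each $s$. If $\gamma_s,\gamma'_s$ are not properly homotopic, then any small exotic $R$ in slot $s$, with $\mathbb R^4$ in the other slots, distinguishes the actions on the standard class.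
\item For an end $\varepsilon$ of $X$ the following are equivalent: \textup{(a)} all rays to $\varepsilon$ are properly homotopic; \textup{(b)} $\varepsilon$ is Mittag-Leffler; \textup{(c)} the corresponding end of $G$ has a neighborhood that is a tree. If they fail, then for each small exotic $R$ the smoothings obtained from the standard one by adding $R$ along rays to $\varepsilon$ include at least $2^{\aleph_0}$ distinct isotopy classes.
\item Let $\gamma_0,\gamma_1$ be rays to the same end that are not properly homotopic, locally oriented by $X$, and let $R$ be small exotic. On the class $x=[X]\cdot_{\gamma_0}R$, the actions of $R$ along $\gamma_0$ and along $\gamma_1$ give non-diffeomorphic smooth manifolds.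
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:flip}
In Theorem~\ref{thm:A} the two smoothings can be diffeomorphic. For the ladder choose the same balls in $P_{a_n}$ and $P_{b_n}$, the same gluing maps on the two rails, and on each rung a reflection $\varphi\colon\partial D\to\partial D$. Since $\varphi^2=\mathrm{id}$, exchanging $P_{a_n}$ and $P_{b_n}$ by the identity of $S^4$ respects the gluings. This gives an orientation-preserving diffeomorphism of $X_G$ that exchanges the rails; we may take $\beta$ to be the image of $\alpha$. So we get a diffeomorphism between representatives of $[X_G]\cdot_\alpha R$ and $[X_G]\cdot_\beta R$. By Theorem~\ref{thm:A} it is not isotopic to the identity. Theorem~\ref{thm:B}(3) shows that for a different base smoothing the results need not be diffeomorphic at all.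
\end{remark}

\subsection{The idea}

The universal cover of the ladder manifold is $X_T$, with $T$ the universal cover of the ladder, a tree. Where $X_G$ had one end, $X_T$ has a Cantor set of ends, and no lift of $\alpha$ goes to the same end as a lift of $\beta$ (Section~\ref{sec:rays}). An isotopy of $X_G$ starting at the identity lifts to one that fixes every end of $X_T$. So it is enough to recognize, from the lifted smoothing alone, \emph{to which ends of $X_T$ an exotic $\mathbb R^4$ has been added}. The criterion is whether the end can be cut off by arbitrarily distant smoothly embedded $3$-spheres (Section~\ref{sec:soft}). At an end with nothing added it can. At an end to which $R$ has been added, such spheres would exhaust $R$ by regions bounded by smooth $3$-spheres, and an infinite swindle then shows that a small $R$ is standard (Section~\ref{sec:swindle}). Section~\ref{sec:swindle} also carries this out on $S^3\times\mathbb R$, where only one $R$ is present. In $X_T$ infinitely many copies of $R$ are present and accumulate at every end of interest. Sections~\ref{sec:tubes}--\ref{sec:hard} keep the other copies out of the way, and Section~\ref{sec:proofs} proves the theorems.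

\section{Rays and their limits in the universal cover}\label{sec:rays}

Fix $G$ and $X=X_G$. Let $p\colon X\to G$ be the proper map that collapses each $P_v$ minus open boundary collars to $v$ and maps the collars onto half-edges, so that $S_e=p^{-1}(\text{midpoint of }e)$. Point preimages are punctured $4$-spheres or $3$-spheres, hence connected and simply connected. By van Kampen's theorem, $p$ induces an isomorphism of $\pi_1$ over every connected subgraph of $G$, and ends of $X$ are ends of $G$. Let $\pi\colon T\to G$ be the universal cover, a locally finite tree, with deck group $\Gamma=\pi_1(G)$ acting freely on $T$. The universal cover of $X$ is $Y=X_T$. We write $q\colon Y\to T$ for the lifted map and $S_f=q^{-1}(\text{midpoint of }f)$ for an edge $f$ of $T$. Ends of $Y$ are ends of $T$. By van Kampen again, $q$-preimages of compact convex subsets of $T$ are connected and simply connected.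

Connected subsets of a tree are convex. Therefore
\begin{equation}\label{eq:tail}
\parbox{0.82\textwidth}{a connected subset of $T$ that contains a point $x$ and a sequence converging to an end $\eta$ contains the geodesic ray $[x,\eta)$,}
\end{equation}
because the geodesics from $x$ to the points of the sequence agree with $[x,\eta)$ on longer and longer initial pieces.

A lift $\tilde\gamma$ to $Y$ of a ray $\gamma$ in $X$ is proper, since for compact $Q$ the set $\tilde\gamma^{-1}(Q)$ is closed in the compact set $\gamma^{-1}(\text{image of }Q)$. So $\tilde\gamma$ goes to one end of $Y$, which we call its \emph{limit}.

\begin{lemma}\label{lem:limits}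
Let $\alpha,\beta,\gamma$ be rays in $X$.
\begin{itemize}
\item[(a)] Distinct lifts of $\gamma$ have distinct limits.
\item[(b)] If $\alpha,\beta$ have lifts with a common limit, they are properly homotopic, by a homotopy inside $p^{-1}\bigl(p\alpha([0,\infty))\cup p\beta([0,\infty))\bigr)$.
\item[(c)] If $\alpha,\beta$ are properly homotopic, every lift of $\alpha$ has the same limit as some lift of $\beta$.
\end{itemize}
Hence the sets of limits of lifts of two rays are equal if the rays are properly homotopic, and disjoint otherwise.
\end{lemma}

\begin{proof}
(a) Suppose $\tilde\gamma$ and $g\tilde\gamma$, $1\ne g\in\Gamma$, both have limit $\eta$. Then $g\eta=\eta$. For a geodesic ray $r$ to $\eta$, the rays $r$ and $gr$ share a tail, so $gr(t)=r(t+c)$ for large $t$. Here $c\ne0$ because the action is free, and replacing $g$ by $g^{-1}$ we may take $c>0$. For some $t_0$ all points $r(t_0+nc)=g^nr(t_0)$, $n\ge0$, project to one point $x_*\in G$. For each $t$ the connected set $q\tilde\gamma([t,\infty))$ contains a tail of $r$ by \eqref{eq:tail}, hence some of these points. So $x_*\in p\gamma([t,\infty))$ for all $t$, contrary to properness of $p\gamma$.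

(b) Let $\tilde\alpha,\tilde\beta$ have common limit $\eta$. For integers $i\ge0$ let $H_i$ be the convex hull of $q\tilde\alpha[i,i+1]\cup q\tilde\beta[i,i+1]$, and choose a path $\delta_i$ from $\tilde\alpha(i)$ to $\tilde\beta(i)$ in the $q$-preimage of the segment $[q\tilde\alpha(i),q\tilde\beta(i)]$. The loop formed by $\tilde\alpha|[i,i+1]$, $\delta_{i+1}$, $\tilde\beta|[i,i+1]$ and $\delta_i$ bounds a disk in the simply connected set $q^{-1}(H_i)$. These disks fit together to a homotopy from $\tilde\alpha$ to $\tilde\beta$, which we project to $X$.

To see that it is proper, let $C\subset G$ be a finite subgraph and choose an integer $i_C$ with $p\alpha(t),p\beta(t)\notin C$ for $t\ge i_C$. By \eqref{eq:tail} the connected sets $q\tilde\alpha[i_C,\infty)$ and $q\tilde\beta[i_C,\infty)$ both contain a tail of a geodesic ray to $\eta$. So their union is connected, hence convex, and it misses $\pi^{-1}(C)$. Therefore $H_i$ misses $\pi^{-1}(C)$ for all $i\ge i_C$, and the homotopy meets $p^{-1}(C)$ only at times $t\le i_C$. The same argument starting at time $0$ gives $H_i\subset q\tilde\alpha[0,\infty)\cup q\tilde\beta[0,\infty)$ for all $i$, which is the statement about the location of the homotopy.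

(c) A proper homotopy $[0,\infty)\times I\to X$ lifts to $Y$ starting from the given lift of $\alpha$, and the lift is proper by the argument given above for rays. For each edge $f$ of $T$ and large $t_0$ it maps the connected set $[t_0,\infty)\times I$ off $S_f$, so to one side of $S_f$. Distinct ends of $T$ are separated by some edge, so the two lifts have the same limit. The last sentence of the lemma combines (b) and (c).
\end{proof}

\begin{example}\label{ex:ladder}
Let $G$ be the ladder, and let $p\alpha,p\beta$ follow the two rails. These edge paths have no backtracking, so every lift of $\alpha$ or $\beta$ lies over a geodesic ray in $T$. If a lift of $\alpha$ and a lift of $\beta$ had a common limit, the two geodesic rays would share a tail, and the rails would share edges, which they do not. So lifts of $\alpha$ and lifts of $\beta$ have different limits.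
\end{example}

\section{Soft and hard ends}\label{sec:soft}

We need an invariant of a smoothing that is attached to an individual end of $Y$. The following separation fact will be used for $Y$, for manifolds homeomorphic to $\mathbb R^4$ and for $S^4$: \emph{if $\Sigma$ is a locally flat $3$-sphere in a connected, simply connected $4$-manifold $W$ without boundary, then $W\setminus\Sigma$ has exactly two components, and they lie locally on the two sides of $\Sigma$.} Indeed, $\Sigma$ has a product neighborhood $\Sigma\times(-1,1)$, so there are at most two components. If the two local sides lay in the same component, there would be a loop meeting $\Sigma$ in one point transversally, contrary to $H_1(W;\mathbb Z/2)=0$. A $3$-sphere that is smooth in some smoothing of $W$ is locally flat, so the fact applies to it.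

\begin{definition}
Let $X'$ be a smoothing of $X$, with lift $Y'$ to $Y$. An end $\eta$ of $Y$ is \emph{soft} for $X'$ if for each compact $Q\subset Y$ there is a $3$-sphere $\Sigma\subset Y\setminus Q$, smoothly embedded in $Y'$, such that the component of $Y\setminus\Sigma$ containing $\eta$ is disjoint from $Q$. Otherwise $\eta$ is \emph{hard}. Let $\mathcal H(X')$ be the set of hard ends.
\end{definition}

Since $\Gamma$ acts on $Y'$ by diffeomorphisms, $\mathcal H(X')$ is $\Gamma$-invariant.

\begin{lemma}\label{lem:inv}
Let $X',X''$ be smoothings of $X$.
\begin{itemize}
\item[(a)] If $X',X''$ are isotopic, then $\mathcal H(X')=\mathcal H(X'')$.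
\item[(b)] If $X',X''$ are diffeomorphic, then $\mathcal H(X')/\Gamma$ and $\mathcal H(X'')/\Gamma$ have the same cardinality.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Y',Y''$ be the lifts of $X',X''$ to $Y$.

(b) A diffeomorphism $X'\to X''$, whether or not it preserves orientation, is a homeomorphism of $X$. It lifts to a diffeomorphism $Y'\to Y''$ that normalizes $\Gamma$. This carries soft ends to soft ends, hard ends to hard ends and $\Gamma$-orbits to $\Gamma$-orbits.

(a) Let $h_t$ be an isotopy with $h_0=\mathrm{id}$ and $h_1\colon X'\to X''$ a diffeomorphism. Extend it constantly to $t\in\mathbb R$. The map $(x,t)\mapsto(h_t(x),t)$ is a continuous bijection of the $5$-manifold $X\times\mathbb R$, which has no boundary, so by invariance of domain it is a homeomorphism; restrict it to $X\times I$. Lift $h_t$ to $\tilde h_t$ with $\tilde h_0=\mathrm{id}$. Then $(y,t)\mapsto(\tilde h_t(y),t)$ is a homeomorphism of $Y\times I$, being a lift of a homeomorphism to the universal cover. Hence for compact $Q\subset Y$ the set $\bigcup_t\tilde h_t^{-1}(Q)$ is compact: it is the projection of the preimage of $Q\times I$. So for a ray $\zeta$ in $Y$ to an end $\eta$ and for $u$ large, the path $t\mapsto\tilde h_t(\zeta(u))$ misses $Q$. Thus $\zeta(u)$ and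 $\tilde h_1(\zeta(u))$ lie in the same component of $Y\setminus Q$. As $Q$ was arbitrary, $\tilde h_1$ fixes every end $\eta$. Since $\tilde h_1\colon Y'\to Y''$ is a diffeomorphism, $\eta$ is soft for $X'$ if and only if it is soft for $X''$.
\end{proof}

\section{A swindle, and the case of a single lift}\label{sec:swindle}

We use two standard results. \emph{Cerf's theorem}: every orientation-preserving diffeomorphism of $S^3$ is isotopic to the identity; in particular it extends over $D^4$. \emph{The disc theorem} (Palais, Cerf): orientation-preserving smooth embeddings of a closed ball in a connected oriented manifold are ambient isotopic. By Cerf's theorem, a compact connected oriented $4$-manifold $C$ bounded by $3$-spheres can be capped off by $4$-balls to a well-defined closed manifold $\hat C$. Also, gluing two such manifolds along one boundary sphere of each gives, after capping, the connected sum of the capped manifolds.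

\begin{lemma}\label{lem:swindle}
Let $R$ be homeomorphic to $\mathbb R^4$ and small. Suppose each compact $K\subset R$ is contained in a compact region bounded by a smoothly embedded $S^3\subset R$. Then $R$ is diffeomorphic to $\mathbb R^4$.
\end{lemma}

The pieces of an exhaustion by such regions, once capped, could be nontrivial closed $4$-manifolds. Smallness makes each of them invertible under connected sum, and the standard infinite cancellation then removes them.

\begin{proof}
\emph{Invertible pieces.} Applying the hypothesis successively to larger and larger compact sets, choose an exhaustion $C_1\subset\operatorname{int}C_2\subset C_2\subset\cdots$ of $R$ by compact regions bounded by smooth $3$-spheres. The sphere $\partial C_i$ has two complementary components in $R$, so $C_i$ and $R\setminus\operatorname{int}C_i$ are connected. Put $B_0=C_1$ and $B_i=C_{i+1}\setminus\operatorname{int}C_i$ for $i\ge1$. If $B_i$, $i\ge1$, were disconnected, some component of it would miss the connected set $\partial C_{i+1}$. This compact component would be open and closed in $R\setminus\operatorname{int}C_i$, which is connected and not compact; a contradiction. So all $B_i$ are connected.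

Regard $R\subset S^4$ and put $A_i=S^4\setminus\operatorname{int}C_i$, which is connected. Then $\hat C_i\#\hat A_i\cong S^4$ and $\hat C_{i+1}\cong\hat C_i\#\hat B_i$. So $\hat B_i\#\hat B_i^*\cong S^4$, where $\hat B_0^*=\hat A_1$ and $\hat B_i^*=\hat C_i\#\hat A_{i+1}$ for $i\ge1$.

\emph{Normal form of $R$.} By the disc theorem the ball that caps $B_0$, or the two balls that cap $B_i$, can be moved into standard position inside one ball of $\hat B_i$. For two balls, move the first, and then the second in the complement of the first. So $B_0\cong D^4\#\hat B_0$ and $B_i\cong(S^3\times I)\#\hat B_i$ for $i\ge1$. Let the $0$th layer of $\mathbb R^4$ be the round ball of radius $\frac12$ about the origin, and for $i\ge1$ let the $i$th layer be the region between the round spheres of radii $i-\frac12$ and $i+\frac12$. We map $C_1,C_2,\dots$ successively onto the first layers of $\mathbb R^4$, with $\hat B_i$ connected-summed at an interior point of the $i$th layer. When $B_i$ is added, the two identifications of $\partial C_i$ with the round sphere differ by an orientation-preserving diffeomorphism of $S^3$. By Cerf's theorem this is isotopic to the identity, and inserting the isotopy in a collar inside the $i$th layer makes the identifications fit. So $R$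 is diffeomorphic to $\mathbb R^4$ with $\hat B_i$ connected-summed at $x_i=(i,0,0,0)$ for all $i\ge0$.

\emph{Room for the swindle.} Let $a(r)=-1+\frac{r^2}{1-r^2}$ for $0\le r<1$, so that $a(0)=-1$ and $a(r)\to\infty$ as $r\to1$. The sets
\[
Z_i=\{(x,y,z,w): r<1,\ y\ge a(r)\},\qquad r=3|(x-i,z,w)|,
\]
are closed because $a(r)\to\infty$ as $r\to1$, and are disjoint and locally finite because $|x-i|<\frac13$ on $Z_i$. They are properly embedded closed half-spaces with $x_i\in\operatorname{int}Z_i$. So it suffices to find, for $Z=Z_i$, $B=\hat B_i$ and $B^*=\hat B_i^*$, a diffeomorphism $Z\#B\cong Z$ that is the identity near $\partial Z$.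

\emph{The swindle.} Since $B\#B^*\cong S^4$, removing a ball from $B\#B^*$ leaves a copy of $D^4$ by the disc theorem. Hence $D^4\#B\#B^*$ is a collar $S^3\times I$ with a copy of $D^4$ glued in, and by Cerf's theorem it is diffeomorphic to $D^4$ by a map that is the identity near the boundary. Choose points $y_1=x_i,y_2,y_3,\dots$ tending to infinity along the core ray of $Z$. Start with $Z\#_{y_1}B$ and sum $B^*,B$ into it at $(y_2,y_3),(y_4,y_5),\dots$, each pair inside its own ball, where the balls are disjoint and locally finite in $\operatorname{int}Z\setminus\{y_1\}$. This does not change the manifold, up to diffeomorphism that is the identity near $\partial Z$. Now regroup the same manifold in pairs $B,B^*$ at $(y_1,y_2),(y_3,y_4),\dots$, again in disjoint, locally finite balls. This shows that it is $Z$.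
\end{proof}

The following case shows the main idea with no other copies of $R$ in the way.

\begin{example}[One copy of $R$ on $S^3\times\mathbb R$]\label{ex:cylinder}
Let $X=\mathbb R^4\setminus\{0\}\cong S^3\times\mathbb R$, which is its own universal cover. Softness makes sense here as before. Let $N=\{(x,y)\in\mathbb R\times\mathbb R^3:|y|<1,\ x\ge3+a(|y|)\}$ with $a$ as above. This closed half-space lies outside the open ball of radius $2$ and is a tube around the ray $[3,\infty)\times0$. Let $X'$ be obtained by adding a small exotic $R$ on $N$. We claim that the end at $0$ is soft and the end at $\infty$ is hard.

Round spheres of radius less than $2$ miss $N$ and so are smooth in $X'$. Thus $0$ is soft. Suppose $\infty$ were soft too. Fill in the origin: $\hat R=\mathbb R^4$, with its smoothing changed on $N$, is diffeomorphic to $R$ up to orientation by (F3). Let $K\subset\hat R$ be compact and let $L$ be a round sphere about $0$ whose closed ball $\Delta$ contains $K$. It need not be smooth, since it may meet $N$, but we use it only topologically. Softness with $Q=L$ gives a $3$-sphere $\Sigma\subset X\setminus L$, smooth in $X'$, that separates $L$ from $\infty$ in $X$. It also does so in $\mathbb R^4$, since filling in the point $0$ does not connect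 the two components of $X\setminus\Sigma$. If $\Sigma$ were inside $L$, then $L$ and $\infty$ would be joined outside $\Delta$ without meeting $\Sigma$; so $\Sigma$ is outside $L$. Then $\Delta$ is connected, contains $L$ and misses $\Sigma$, hence lies in the bounded component of $\mathbb R^4\setminus\Sigma$. So $K$ lies in a compact region of $\hat R$ bounded by the smooth sphere $\Sigma$. As $K$ was arbitrary, Lemma~\ref{lem:swindle} makes $\hat R$, and hence $R$, standard, a contradiction.
\end{example}

In the universal cover of the ladder manifold there are infinitely many lifts, and two things in this argument break down. The sphere $L$ may meet copies of $R$ other than the one at $\eta$. And $\Sigma$ is smooth only in a smoothing that has been changed along all these other copies, so it need not be a smooth sphere in the manifold $\hat R$ that contains the copy at $\eta$ alone. The first difficulty is removed by pushing along tubes (Section~\ref{sec:tubes}). For the second, we embed $Y$ in $S^4$ (Section~\ref{sec:model}) and use once more that $R$ is small (Section~\ref{sec:hard}).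

\section{Tubes and pushes}\label{sec:tubes}

Let $\gamma$ be a smooth multiray in $X$ (standard smoothing), transverse to all $S_e$, with $\gamma_s(0)\notin\bigcup_eS_e$. Extend each $\gamma_s$ slightly backwards, missing all $S_e$. Choose a metric for which, near each intersection point with $\gamma$, the spheres $S_e$ are totally geodesic and orthogonal to $\gamma$. The normal exponential map, restricted to a sufficiently thin neighborhood and rescaled in the fibers, gives disjoint, jointly proper smooth embeddings
\[
\kappa_s\colon[-2,\infty)\times2D^3\to X,\qquad \kappa_s(t,0)=\gamma_s(t)\ \ (t\ge0),
\]
such that each $\kappa_s^{-1}(S_e)$ is a finite union of slices $\{t\}\times2D^3$ with $t>0$. With $a(r)=-1+\frac{r^2}{1-r^2}$ as before, put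
\[
N_s=\kappa_s\{(t,x):|x|<1,\ t\ge a(|x|)\}.
\]
Since $a(r)\to\infty$ as $r\to1$, the set $N_s$ is closed. The map $(t,x)\mapsto(t-a(|x|),x)$, followed by a diffeomorphism from the open unit ball to $\mathbb R^3$ fixing $0$, gives $(N_s,\gamma_s)\cong([0,\infty)\times\mathbb R^3,[1,\infty)\times0)$. A radial rescaling in $x$ depending on $(t,|x|)$ isotopes $N_s$ to $\kappa_s([-1,\infty)\times D^3)$ with rounded corners. So $N_s$ is a closed tubular neighborhood of $\gamma_s$. The shape of $N_s$ has been chosen so that $N_s\cap\{t\le T_0\}$ is compact for each $T_0$ and $N_s$ is closed under increasing $t$.

By (F1), the action of $\{R_s\}$ along $\gamma$ on the standard class is represented by a smoothing $X'$ that is standard off $\bigcup_s\operatorname{int}N_s$ and near $\bigcup_s\partial N_s$, and that on $N_s$ is the transported smoothing of $R_s$ minus an open tubular neighborhood of a ray. We keep this $X'$, with lift $Y'$, fixed.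

Index by $i\in I$ all lifts $\tilde\gamma_i$ to $Y$ of all rays $\gamma_s$. Let $\tilde\kappa_i$ be the lift of the corresponding $\kappa_s$, with image $U_i$, and let $\tilde N_i\subset U_i$ be the lift of $N_s$. The images of the $\kappa_s$ are simply connected, closed, disjoint and locally finite, and each point of $X$ has arbitrarily small neighborhoods that meet their union in a connected set. So the $U_i$ form a locally finite family of disjoint closed sets in $Y$. In particular each $S_f$, being compact, meets only finitely many $\tilde N_i$. Further, $\tilde N_i\cap S_f$ is a finite union of compact slices $\{t\}\times\{a(|x|)\le t\}$ with $t>0$ in the coordinates of $\tilde\kappa_i$. Since $a(0)<0$, each slice contains the point $\tilde\gamma_i(t)$, and so $\tilde N_i$ meets $S_f$ if and only if $\tilde\gamma_i$ does.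

\medskip\noindent\textbf{Elementary push.} Let $T_0\in\mathbb R$. The set $A=\{a(|x|)\le t\le T_0\}\subset\tilde N_i$ is compact and lies in the interior of $U_i$. In the coordinates of $\tilde\kappa_i$ take a vector field $\phi\,\partial_t$ with $\phi\ge0$ everywhere and $\phi>0$ on $A$, with compact support in $U_i$ and in any prescribed neighborhood of $A$. Its flow maps each of $\tilde N_i$ and $\tilde N_i\cap\{t>T_0\}$ into itself, because both are closed under increasing $t$. On $A$ the speed is bounded below by a positive constant, so all points of $A$ leave $A$ within a bounded time. So after a long time the flow gives a compactly supported diffeomorphism $\Psi$ of $Y$ (standard smoothing) with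
\[
\Psi(\tilde N_i)\subset\tilde N_i\cap\{t>T_0\}.
\]
Its support lies in $U_i$, so it misses all $\tilde N_{i'}$ with $i'\ne i$, and pushes of different tubes have disjoint supports.

\medskip
Root $T$ at a vertex and fix an end $\eta$. Let $f_1,f_2,\dots$ be the successive edges of the geodesic ray from the root to $\eta$, and let $E_j$ be the component of $Y\setminus S_{f_j}$ containing $\eta$. Each compact subset of $Y$ lies over a compact subset of $T$, hence misses some $E_j$. Let $I_\eta=\{i:\tilde\gamma_i\text{ has limit }\eta\}$. The next lemma frees one sphere $S_{f_k}$ from all tubes that do not go to $\eta$.

\begin{lemma}\label{lem:push}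
For each $j$ there are $k>j$ and a diffeomorphism $\Psi$ of $Y$ (standard smoothing), with compact support in $E_j\setminus\bigcup_{i\in I_\eta}\tilde N_i$, such that $L:=\Psi^{-1}(S_{f_k})$ is disjoint from $\tilde N_i$ for all $i\notin I_\eta$.
\end{lemma}

\begin{proof}
Only finitely many $\tilde N_i$ with $i\notin I_\eta$ meet $S_{f_j}$. For each of them $\tilde\gamma_i$ has limit different from $\eta$, so a tail of $\tilde\gamma_i$ lies outside some $E_l$ and misses $S_{f_k}\subset E_l$ for all $k>l$; the rest of $\tilde\gamma_i$ is compact. So $\tilde\gamma_i$, and therefore $\tilde N_i$, meets only finitely many $S_{f_k}$. Hence there is $k>j$ such that no $\tilde N_i$ with $i\notin I_\eta$ meets both $S_{f_j}$ and $S_{f_k}$.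

The finitely many $\tilde N_i$, $i\notin I_\eta$, that meet $S_{f_k}\subset E_j$ are connected and miss $S_{f_j}$, so they lie in $E_j$. Let $\Psi$ be the composition of elementary pushes of these $\tilde N_i$ beyond all their intersections with $S_{f_k}$, with supports in $E_j$. For each $i\notin I_\eta$, either $\tilde N_i$ has been pushed beyond $S_{f_k}$, or $\Psi|\tilde N_i=\mathrm{id}$ and $\tilde N_i\cap S_{f_k}=\emptyset$. In both cases $L\cap\tilde N_i=\Psi^{-1}(S_{f_k}\cap\Psi(\tilde N_i))=\emptyset$.
\end{proof}

\section{The universal cover inside the 4-sphere}\label{sec:model}

The argument of Example~\ref{ex:cylinder} filled in the end at $0$. To fill in the ends of $Y$ in the same way, we embed $Y$ in $S^4$ with one missing point per end. Say that an edge $f$ of $T$ has level $n$ if its vertex farther from the root is at distance $n$ from the root.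

\begin{lemma}\label{lem:model}
The manifold $Y$ (standard smoothing) has an orientation-preserving smooth embedding as an open subset of $S^4$ with the following properties.
\begin{itemize}
\item[(a)] Each $S_f$ bounds a smooth closed ball $D_f\subset S^4$ on its side away from the root. The balls of level $n$ are finite in number, disjoint and of diameter less than $1/n$. For $n\ge2$ each of them lies in the interior of the ball belonging to the preceding edge of level $n-1$.
\item[(b)] For an end $\zeta$ of $T$, the balls $D_f$ along the geodesic ray from the root to $\zeta$ intersect in one point $c_\zeta$. Distinct ends have distinct points, and $Y=S^4\setminus\{c_\zeta\}_\zeta$. A sequence in $Y$ converges to the end $\zeta$ if and only if it converges to $c_\zeta$ in $S^4$.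
\end{itemize}
\end{lemma}

\begin{proof}
Start with the inclusion $P_v\subset S^4$ for the root $v$ of $T$. Let $w$ be a neighbor across an edge $f$, with gluing map $\varphi\colon\partial D_1\to\partial D_2$ and M\"obius extension $m$, $m(S^4\setminus\operatorname{int}D_1)=D_2$. Then $m^{-1}(S^4\setminus\operatorname{int}D_2)=D_1$, so $m^{-1}$ places $P_w$ as the ball $D_1$ minus smaller open round balls in its interior, with disjoint closures. Together with $P_v\subset S^4$ this is smooth near $S_f$ by the definition of the smoothing of $X_T$. Continuing outward along $T$, we get a smooth orientation-preserving embedding $Y\to S^4$ in which every $S_f$ bounds a round ball on its side away from the root. The balls of level $n$ are finite in number, since $T$ is locally finite. They are disjoint and nested as in (a).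

It remains to make them small. Compose successively with diffeomorphisms $\phi_1,\phi_2,\dots$ of $S^4$. Here $\phi_n$ is supported in small disjoint ball neighborhoods of the current level-$n$ balls (their images under $\phi_{n-1}\cdots\phi_1$), for $n\ge2$ inside the interiors of the current level-$(n-1)$ balls, and it shrinks the level-$n$ balls to diameter less than $1/n$. Later $\phi_{n'}$, $n'>n$, are supported inside the level-$n$ balls, hence preserve each of them. A compact subset of $Y$ lies in finitely many pieces $P_w$, hence misses the interiors of the balls of some level, and on it the sequence stabilizes. So the limit is a smooth embedding, and (a) holds.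

The diameters tend to $0$, so $c_\zeta$ is defined. For each $n$, the points that lie in no ball of level $n$ belong to the placed pieces $P_w$ with $w$ at distance less than $n$ from the root. Conversely, the piece $P_w$ with $w$ at distance $n$ meets no ball of level $n+2$. So the points not in $Y$ are those that lie in balls of all levels. As balls of the same level are disjoint, such a point lies in exactly the balls along one geodesic ray, and it is $c_\zeta$ for the end $\zeta$ of that ray; distinct ends give distinct points. The sets $Y\cap\operatorname{int}D_f$, for $f$ along the ray to $\zeta$, form a neighborhood basis of $\zeta$, while the sets $\operatorname{int}D_f$ form one of $c_\zeta$. This gives the last statement.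
\end{proof}

From now on $Y\subset S^4$ as in the lemma. In the notation of Section~\ref{sec:tubes}, $E_j=Y\cap\operatorname{int}D_{f_j}$. Let $c_i$ be the point of $S^4$ corresponding to the limit of $\tilde\gamma_i$, and let $R_i$ denote the element $R_s$ for the ray $\gamma_s$ of which $\tilde\gamma_i$ is a lift.

\begin{lemma}\label{lem:Wi}
As $t\to\infty$, $\tilde\kappa_i(t,x)\to c_i$ uniformly in $x$. In particular, $\tilde N_i\cup\{c_i\}$ is the closure of $\tilde N_i$ in $S^4$. Let $W_i$ be $S^4\setminus\{c_i\}$ with the standard smoothing changed only on $\tilde N_i$, to that of $Y'$. Then $W_i$ is diffeomorphic to $R_i$ up to orientation.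
\end{lemma}

\begin{proof}
Let $f$ be an edge on the geodesic ray from the root to the limit of $\tilde\gamma_i$. For $T_0$ large, the connected set $\tilde\kappa_i((T_0,\infty)\times2D^3)$ misses $S_f$, so it lies on the same side of $S_f$ as the tail of $\tilde\gamma_i$, that is, in $D_f$. As the balls $D_f$ shrink to $c_i$, the convergence is uniform. The second statement follows, since $\tilde N_i\cap\{t\le T_0\}$ is compact. Thus $\tilde\kappa_i$ is proper as a map to $S^4\setminus\{c_i\}\cong\mathbb R^4$, and $\tilde N_i$ is a closed tubular neighborhood there of the proper smooth ray $\tilde\gamma_i$. So $W_i$ is the end sum of $\mathbb R^4$ with $R_i$, up to orientation, and (F3) applies.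
\end{proof}

\section{Which ends are hard}\label{sec:hard}

Recall that $X'$ represents the action of $\{R_s\}$ along $\gamma$ on the standard class.

\begin{proposition}\label{prop:soft}
Every end of $Y$ that is not the limit of a lift of some $\gamma_s$ is soft for $X'$.
\end{proposition}

\begin{proof}
For such an end $\eta$ we have $I_\eta=\emptyset$. Given compact $Q\subset Y$, choose $j$ with $Q\cap E_j=\emptyset$ and apply Lemma~\ref{lem:push}. The sphere $L$ is smooth in the standard smoothing and misses all $\tilde N_i$, so it is smooth in $Y'$. Since $\Psi$ has compact support in $E_j$, the component of $Y\setminus L$ containing $\eta$ is $\Psi^{-1}(E_k)\subset E_j$. So it misses $Q$, and $L\subset E_j$ also misses $Q$.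
\end{proof}

\begin{proposition}\label{prop:hard}
Suppose that distinct lifts of the rays $\gamma_s$ have distinct limits and that every $R_s$ is small and exotic. Then every limit of a lift is hard for $X'$.
\end{proposition}

The proof follows Example~\ref{ex:cylinder}. The new point is that the sphere $\Sigma$ given by softness is first carried into $\hat R$ by an embedding that removes the finitely many other copies of $R$ that $\Sigma$ meets. One then has to check that the image still separates $L$ from the end; this is read off from its crossings with the ray $\tilde\gamma_0$, near which the embedding is the identity.

\begin{proof}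
Let $\eta$ be the limit of a lift, which we index by $0\in I$, so $I_\eta=\{0\}$ and $c_0=c_\eta$. Suppose $\eta$ is soft. Let $\hat R=W_0$, that is, $S^4\setminus\{c_\eta\}$ with the smoothing changed on $\tilde N_0$. By Lemma~\ref{lem:Wi} it is diffeomorphic to $R_0$ up to orientation, so it is small and exotic. We show that $\hat R$ satisfies the hypothesis of Lemma~\ref{lem:swindle}. This is a contradiction. See Figure~\ref{fig} for the sets that occur.

\medskip\noindent\textbf{Step 1. The spheres $L$ and $\Sigma$.} Let $K\subset\hat R$ be compact. Choose $j$ so large that $K\cap D_{f_j}=\emptyset$ and $\tilde\gamma_0(0)\notin E_j$. Take $k,\Psi,L$ from Lemma~\ref{lem:push}. Since $I_\eta=\{0\}$, the sphere $L$ misses $\tilde N_i$ for \emph{all} $i\ne0$; this is the first use of distinct limits. Extend $\Psi$ by the identity to $S^4$; it preserves $D_{f_j}$. Let $\Delta(L)$ be the component of $S^4\setminus L$ not containing $c_\eta$. Its complement $S^4\setminus\Delta(L)=\Psi^{-1}(D_{f_k})$ is connected, contains $L$ and $c_\eta$, and lies in $\operatorname{int}D_{f_j}$. Hence $K\subset\Delta(L)$ and $\tilde\gamma_0(0)\in\Delta(L)$. So $\tilde\gamma_0$, which converges to $c_\eta$, meets $L$. Let $t_0$ be the last time in $L$, and let $\lambda=\tilde\gamma_0|[t_0,\infty)$.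

By softness with $Q=L$ there is a $3$-sphere $\Sigma\subset Y\setminus L$, smooth in $Y'$, such that $L$ and $\eta$ lie in different components of $Y\setminus\Sigma$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0) circle (3.2);
\draw (0,0) ellipse (2.6 and 2.5);
\fill[gray!40] (0,0) -- (4.1,0.32) .. controls (4.4,0.2) and (4.4,-0.2) .. (4.1,-0.32) -- cycle;
\draw (0,0) -- (4.1,0);
\fill[gray!40] (-0.55,0.75) -- (-1.6,1.35) .. controls (-1.68,1.6) and (-1.5,1.78) .. (-1.25,1.7) -- cycle;
\draw[very thick] (0,0) circle (1.5);
\draw (-0.55,0.75) circle (0.3);
\fill (-0.55,0.75) circle (0.05);
\fill (0,0) circle (0.06);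
\draw[fill=gray!12] (-4.4,0) ellipse (0.6 and 1);
\node at (-4.4,0) {$K$};
\node at (0,-2.87) {$D_{f_j}$};
\node at (0,-2.22) {$L$};
\node at (0,-1.2) {$\Sigma$};
\node at (-0.15,-0.33) {$c_\eta$};
\node at (4.0,0.66) {$\tilde N_0$};
\node at (-0.75,1.98) {$\tilde N_i$};
\node at (0.02,0.78) {$b_i$};
\node at (-0.85,0.28) {$c_i$};
\end{tikzpicture}
\caption{A schematic picture in $S^4$ (dashed: boundary of $D_{f_j}$; shaded: tubes). The topological barrier $L$ separates $K$ from $c_\eta$ and misses every tube except $\tilde N_0$. The sphere $\Sigma$ separates $L$ from $c_\eta$; it is smooth only in a smoothing that is exotic on the tubes. A tube $\tilde N_i$ that meets $\Sigma$ is pushed into the ball $b_i$ about its limit point $c_i$, and the exotic smoothing there is then removed by an embedding into $b_i$.}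
\label{fig}
\end{figure}

\medskip\noindent\textbf{Step 2. An embedding that removes the other tubes.} The sphere $\Sigma$ need not be smooth in $\hat R$, since it may meet tubes other than $\tilde N_0$. By local finiteness the set $F$ of all $i\ne0$ with $\tilde N_i\cap\Sigma\ne\emptyset$ is finite. Let $M$ be $S^4\setminus(\{c_\eta\}\cup\{c_i:i\in F\})$ with the standard smoothing changed on $\tilde N_0$ and on $\tilde N_i$ $(i\in F)$ to that of $Y'$. A neighborhood of $\Sigma$ missing all other tubes has the same smoothing in $Y'$ and in $M$, so $\Sigma$ is a smooth $3$-sphere in $M$. We construct a smooth embedding
\[
\Phi\colon M\to\hat R\quad\text{with }\Phi=\mathrm{id}\text{ near }L\text{ and near }\tilde N_0 .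
\]

Choose disjoint closed round balls $b_i\subset S^4$ centered at $c_i$ $(i\in F)$, disjoint from $L$ and from $\tilde N_0\cup\{c_\eta\}$, and with $b_i\cap\tilde N_{i'}=\emptyset$ for $i\ne i'\in F$. This is possible because $L$, $\tilde N_0\cup\{c_\eta\}$ and $\tilde N_{i'}\cup\{c_{i'}\}$ are compact and do not contain $c_i$; this is the second use of distinct limits. By Lemma~\ref{lem:Wi} there are elementary pushes of the $\tilde N_i$, $i\in F$, whose composition $\Theta$ satisfies $\Theta(\tilde N_i)\subset\operatorname{int}b_i$. The supports are compact, lie in the disjoint sets $U_i$, hence miss $\tilde N_0$ and do not interfere with each other, and can be taken disjoint from $L$ because $L\cap\tilde N_i=\emptyset$. Extend $\Theta$ by the identity to $S^4$ and let $M'$ be the manifold $M$ with its smoothing transported by $\Theta$. By construction $\Theta\colon M\to M'$ is a diffeomorphism. Since $\Theta$ is a diffeomorphism of the standard smoothing, $M'$ is standard off $\tilde N_0\cup\bigcup_{i\in F}\Theta(\tilde N_i)$ and agrees with $M$ on $\tilde N_0$.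

For $i\in F$ let $V_i$ be $S^4\setminus\{c_i\}$ with the standard smoothing changed only on $\Theta(\tilde N_i)$, as in $M'$. The push of $\tilde N_i$ is a diffeomorphism $W_i\to V_i$, so $V_i$ is diffeomorphic to $R_i$ up to orientation and is small. Hence there is an orientation-preserving smooth embedding $u_i\colon V_i\to S^4$. Let $b_i'\subset\operatorname{int}b_i$ be a concentric closed ball whose interior contains the compact set $\Theta(\tilde N_i)\cup\{c_i\}$. The round ball $S^4\setminus\operatorname{int}b_i'$ carries its standard smoothing in $V_i$. By the disc theorem we may compose $u_i$ with a diffeomorphism of $S^4$ so that $u_i=\mathrm{id}$ on $S^4\setminus\operatorname{int}b_i'$. By injectivity $u_i$ maps $b_i\setminus\{c_i\}$ into $b_i$, and it is the identity near $\partial b_i$. In $\hat R$ the ball $b_i$ carries the standard smoothing. So replacing the inclusion by $u_i$ on each $b_i\setminus\{c_i\}$ gives a smooth embedding $M'\to\hat R$. Composing it with $\Theta$ gives $\Phi$.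

\medskip\noindent\textbf{Step 3. $\Phi(\Sigma)$ separates $L$ from $c_\eta$.} The image $\Phi(\Sigma)$ is a smooth $3$-sphere in $\hat R$. By injectivity it is disjoint from $L=\Phi(L)$. If $W$ is a neighborhood of $\tilde N_0$ in $M$ on which $\Phi=\mathrm{id}$, then $\Phi(\Sigma)\cap W=\Sigma\cap W$: if $y\in\Sigma$ and $\Phi(y)\in W$, then $\Phi(\Phi(y))=\Phi(y)$, and injectivity gives $y=\Phi(y)$. Being locally flat, $\Phi(\Sigma)$ has two complementary components in $S^4$, lying locally on its two sides.

The ray $\lambda$ lies in $\operatorname{int}\tilde N_0$. Its initial point lies in $L$, hence not in $\Sigma$, and its tail misses $\Sigma$. Change $\lambda$ inside $\operatorname{int}\tilde N_0$, over a compact interval and away from its initial point and its tail, so that near $\Sigma$ it is smooth and transverse to $\Sigma$ in the smoothing of $Y'$, which on $\tilde N_0$ is that of $\hat R$. Each crossing switches sides of $\Sigma$, and $\lambda$ runs from $L$ to $\eta$, so the number of crossings is odd. These are exactly the crossings of $\lambda$ with $\Phi(\Sigma)$, and each of them switches sides of $\Phi(\Sigma)$. Now $\lambda$ starts on the connected set $L$ and converges to $c_\eta$, and $\Phi(\Sigma)$ neither meets $L$ nor contains $c_\eta$.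 So $L$ and $c_\eta$ lie in different components of $S^4\setminus\Phi(\Sigma)$.

\medskip\noindent\textbf{Step 4. $\Phi(\Sigma)$ encloses $K$.} If $\Phi(\Sigma)\subset\Delta(L)$, then the connected set $S^4\setminus\Delta(L)$, which contains $L$ and $c_\eta$, would miss $\Phi(\Sigma)$, contrary to Step 3. As $\Phi(\Sigma)$ is connected and misses $L$, it is disjoint from the connected set $\Delta(L)\cup L$. Therefore $K\subset\Delta(L)$ lies in the component of $S^4\setminus\Phi(\Sigma)$ that contains $L$, and this component does not contain $c_\eta$. Its closure is a compact region of $\hat R$ that contains $K$ and is bounded by the smooth $3$-sphere $\Phi(\Sigma)$.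

As $K$ was arbitrary, Lemma~\ref{lem:swindle} gives $\hat R\cong\mathbb R^4$, contradicting that $\hat R$ is exotic.
\end{proof}

Smallness entered twice: in Step 2, to remove the other copies of $R$ by embedding them in balls, and in Lemma~\ref{lem:swindle}, to invert the layers of $\hat R$. For a single ray the hypothesis on limits holds by Lemma~\ref{lem:limits}(a), so the two propositions give:
\begin{equation}\label{eq:single}
\parbox{0.82\textwidth}{for a single ray $\gamma$ and $R$ small exotic, the hard ends of $[X]\cdot_\gamma R$ are exactly the limits of the lifts of $\gamma$.}
\end{equation}

\section{Proofs of the theorems}\label{sec:proofs}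

By the definition of the action, and after a small perturbation, all multirays may be taken smooth and transverse to the $S_e$, with initial points off the $S_e$, as required in Section~\ref{sec:tubes}. This changes neither their proper homotopy classes nor, by (F2), the actions.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ladder has one end, so $X_G$ has one end, and $X_G$ is oriented; the two rays induce the same orientation of the end. By \eqref{eq:single} the hard ends of $[X_G]\cdot_\alpha R$ are the limits of the lifts of $\alpha$, and those of $[X_G]\cdot_\beta R$ are the limits of the lifts of $\beta$. These sets are nonempty, and they are disjoint by Example~\ref{ex:ladder}. By Lemma~\ref{lem:inv}(a) the smoothings are not isotopic.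
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
If $\gamma,\gamma'$ are properly homotopic, so are $\gamma_s,\gamma'_s$ for each $s$.

Suppose that $\gamma_s,\gamma'_s$ are properly homotopic for every $s$. By Lemma~\ref{lem:limits}(c),(b) there are proper homotopies between them inside $p^{-1}(p\gamma_s\cup p\gamma'_s)$, where we write $p\gamma_s$ for the image of the ray. A finite subgraph $C$ of $G$ meets $p\gamma_s\cup p\gamma'_s$ for only finitely many $s$. So the preimage of $p^{-1}(C)$ under the union of these homotopies is a finite union of compact sets, and the union is a proper homotopy from $\gamma$ to $\gamma'$. As $X$ is oriented and the induced orientations of ends agree, it carries local orientations to local orientations. By (F2) the actions agree.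

Now suppose $\gamma_s,\gamma'_s$ are not properly homotopic for some $s$. Act by a small exotic $R$ in slot $s$ and by $\mathbb R^4$ elsewhere. By (F3) this is the action of $R$ along $\gamma_s$, respectively $\gamma'_s$. By \eqref{eq:single} the hard ends of the results on the standard class are the limits of the lifts of $\gamma_s$, respectively $\gamma'_s$. These nonempty sets are disjoint by Lemma~\ref{lem:limits}. So the results differ by Lemma~\ref{lem:inv}(a).
\end{proof}

\medskip\noindent\textbf{Mittag-Leffler ends.} Let $\rho$ be a ray to an end $\varepsilon$, let $U_1\supset U_2\supset\cdots$ be a basis of connected neighborhoods of $\varepsilon$, and let $\rho([t_n,\infty))\subset U_n$ with $t_1<t_2<\cdots\to\infty$. Connecting base points along $\rho$ gives an inverse sequence of groups $\pi_1(U_n,\rho(t_n))$. The end is \emph{Mittag-Leffler} if for each $n$ there is $m\ge n$ such that $\pi_1(U_k)$ and $\pi_1(U_m)$ have the same image in $\pi_1(U_n)$ for all $k\ge m$. Interleaving shows that the choice of basis does not matter. For the manifolds $X_G$ the choice of $\rho$ does not matter either, because the equivalence of (b) and (c) is proved below for an arbitrary $\rho$.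

In $G$ we use neighborhoods of an end that are connected subgraphs. They form a basis: from the component of $G\setminus C$ belonging to the end, with $C$ a finite subgraph, delete the half-open edges that end on $C$. By Section~\ref{sec:rays} their preimages form a basis of connected neighborhoods of $\varepsilon$ in $X$ with the same fundamental groups.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
\emph{\textup{(c)}$\Rightarrow$\textup{(b)}.} All connected subgraph neighborhoods inside the given tree are trees, so the groups in the definition are eventually trivial.

\emph{\textup{(b)}$\Rightarrow$\textup{(c)}.} Suppose (c) fails, and let $U_1\supset U_2\supset\cdots$ be a basis of connected subgraphs as above. Given $n\le m$, the graph $U_m$ is not a tree, so it contains a simple cycle $z$. Let $y$ be an edge of $z$ and choose $k\ge m$ with $y\not\subset U_k$. Counting signed passages through $y$ is a homomorphism $\pi_1(U_n)\to\mathbb Z$. It vanishes on the image of $\pi_1(U_k)$ but takes the value $\pm1$ on the class of $z$, which, joined to the base point by a path, comes from $\pi_1(U_m)$. So no $m$ works for $n$, and (b) fails.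

\emph{\textup{(c)}$\Rightarrow$\textup{(a)}.} Let $U$ be a tree that is a connected subgraph neighborhood of $\varepsilon$ and contains the component of $G\setminus C$ belonging to $\varepsilon$, with $C$ a finite subgraph. Let $\tilde U\subset T$ be a lift of $U$, mapped isomorphically to $U$. Given rays $\alpha,\beta$ to $\varepsilon$, choose lifts $\tilde\alpha,\tilde\beta$ with tails over $\tilde U$. If their limits were distinct, some edge $\tilde e$ of $\tilde U$ would separate them in $\tilde U$. Then the tails of $p\alpha$ and $p\beta$ would lie on different sides of the edge $e=\pi(\tilde e)$ in the tree $U$. But $\alpha$ and $\beta$ go to the same end, so both tails lie in one component of $G\setminus(C\cup e)$, and this component is a connected subset of $U\setminus e$; a contradiction. So the limits agree, and $\alpha,\beta$ are properly homotopic by Lemma~\ref{lem:limits}(b).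

\emph{\textup{(a)}$\Rightarrow$\textup{(c)}, and the last statement.} Suppose (c) fails. The idea is to insert into a ray to $\varepsilon$ loops around cycles farther and farther out, and to detect by intersection numbers which loops have been inserted. Every connected subgraph neighborhood of the end in $G$ contains a simple cycle. So we may choose a basis $U_1\supset U_2\supset\cdots$ of such neighborhoods and pairwise disjoint simple cycles $z_n\subset U_n$, by taking $U_{n+1}$ to miss $z_1,\dots,z_n$. Pick an edge $y_n$ in $z_n$, oriented along $z_n$. Let $\rho$ be an edge-path ray in $G$ to the end with $\rho([t_n,\infty))\subset U_n$, where $t_1<t_2<\cdots\to\infty$ are times at which $\rho$ is at a vertex, and let $\delta_n$ be an edge path in $U_n$ from $\rho(t_n)$ to $z_n$. For $A\subset\mathbb N$ let $\rho_A$ be $\rho$ with the loop $\delta_nz_n\delta_n^{-1}$ inserted at time $t_n$ for each $n\in A$. It is proper and goes to the same end, since the $n$th loop lies in $U_n$. By general position it is realized by a smoothly embedded ray in $X$ that crosses $S_e$ transversally once for each passage through $e$. We denote this ray by $\rho_A$ as well.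

For a ray $\sigma$ transverse to $S_e$, with $\sigma(0)\notin S_e$, let $n_e(\sigma)$ be its signed number of intersections with $S_e$. Let $H$ be a proper homotopy from $\sigma$ to $\sigma'$. The initial points trace a compact path, which meets only finitely many $S_e$. For every other $e$, the set $H^{-1}(S_e)$ is compact, and after a perturbation rel $\sigma,\sigma'$ and the initial path it is a compact $1$-manifold whose boundary points are the intersections of $\sigma$ and $\sigma'$ with $S_e$; hence $n_e(\sigma)=n_e(\sigma')$. So properly homotopic rays have the same $n_e$ for all but finitely many $e$.

In $\rho_A$ the inserted pieces $\delta_m,\delta_m^{-1}$ contribute zero in total, the cycle $z_m$ avoids $y_n$ for $m\ne n$, and $z_n$ passes through $y_n$ once. Hence $n_{y_n}(\rho_A)=n_{y_n}(\rho_\emptyset)+1$ for $n\in A$ and $n_{y_n}(\rho_A)=n_{y_n}(\rho_\emptyset)$ for $n\notin A$. So if $\rho_A,\rho_B$ are properly homotopic, the symmetric difference of $A$ and $B$ is finite. For each $A$ there are only countably many such $B$, so there are at least $2^{\aleph_0}$ proper homotopy classes of rays to $\varepsilon$, and (a) fails. By Theorem~\ref{thm:B}(1), applied to pairs of these rays locally oriented by $X$, adding a fixed small exotic $R$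 along pairwise non-homotopic rays gives pairwise non-isotopic smoothings.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
By (F2) and general position we may take $\gamma_0,\gamma_1$ to be the two rays of a multiray.

Acting on $x=[X]\cdot_{\gamma_0}R$ along $\gamma_0$ gives $[X]\cdot_{\gamma_0}(R\natural R)$. By Proposition~\ref{prop:soft} its hard ends are limits of lifts of $\gamma_0$, which form a single $\Gamma$-orbit. So they form at most one orbit.

Acting on $x$ along $\gamma_1$ gives the action of $(R,R)$ along the multiray $\gamma_0\sqcup\gamma_1$ on the standard class, since the tubes are disjoint. Distinct lifts of rays of this multiray have distinct limits: for lifts of the same ray this is Lemma~\ref{lem:limits}(a), and for lifts of different rays it is Lemma~\ref{lem:limits}(b), because $\gamma_0,\gamma_1$ are not properly homotopic. So by Propositions~\ref{prop:soft} and~\ref{prop:hard} the hard ends are exactly the limits of all lifts of $\gamma_0$ and $\gamma_1$, and these form exactly two $\Gamma$-orbits. By Lemma~\ref{lem:inv}(b) the two manifolds are not diffeomorphic, even by an orientation-reversing diffeomorphism.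
\end{proof}

\begin{remark}
The proof leaves two things open. It does not show that the actions differ at every end of every $4$-manifold that is not Mittag-Leffler, and it does not show that exotic $\mathbb R^4$'s that are not small also detect the difference.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CG} Jack S. Calcut and Robert E. Gompf, \emph{On uniqueness of end sums and 1-handles at infinity}, arXiv:1801.00032 (2018).
\bibitem{DF} DeMichelis and Freedman, J. Differential Geom. \textbf{35} (1992), 219--254.
\bibitem{GS} Gompf and Stipsicz, \emph{4-Manifolds and Kirby Calculus}.
\end{thebibliography}

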